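\title{Closed ideals of operators on $\bigl(\bigoplus_{n=1}^\infty \ell_1^n\bigr)_{c_0}$ between $\overline{\mathcal{G}}_{c_0}$ and its surjective hull}

\begin{abstract}
Let $X$ be the $c_0$-direct sum of the spaces $\ell_1^n$. We show that the closure of the ideal of operators on $X$ that factor through $c_0$ is properly contained in its surjective hull, and that there are exactly $2^{\mathfrak{c}}$ closed ideals of $\mathcal{B}(X)$ between the two. The examples are assembled from operators $\ell_\infty^n(\ell_1^N)\to\ell_1^N$ given by mutually unbiased bases of signs. Truncation factors them through $\ell_\infty^N$ approximately and nonlinearly, while a trace functional shows that no linear factorization comes close.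
\end{abstract}

\section{Introduction}

The scalar field $\mathbb{K}$ is $\mathbb{R}$ or $\mathbb{C}$. For Banach spaces $Y,Z$ we write $B_Y$ for the closed unit ball of $Y$ and $\mathcal{B}(Y,Z)$ for the space of bounded linear operators, with $\mathcal{B}(Y)=\mathcal{B}(Y,Y)$. We study the closed two-sided ideals of the Banach algebra $\mathcal{B}(X)$, where
\[
X=\Bigl(\bigoplus_{n=1}^\infty \ell_1^n\Bigr)_{c_0}
\]
is the space of sequences $x=(x_i)$ with $x_i\in\ell_1^i$ and $\|x_i\|\to0$, normed by $\|x\|=\max_i\|x_i\|$.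

Let $\mathcal{K}$ be the ideal of compact operators, and let $\mathcal{G}_{c_0}(Y,Z)$ be the set of operators $HG$ with $G\in\mathcal{B}(Y,c_0)$ and $H\in\mathcal{B}(c_0,Z)$. For an operator ideal $\mathcal{J}$, let $\overline{\mathcal{J}}$ be its norm closure. The \emph{surjective hull} of $\mathcal{J}$, in the sense of Pietsch, is given by
\[
\mathcal{J}^{\mathrm{sur}}(Y,Z)=\{T\in\mathcal{B}(Y,Z):\ TQ_Y\in\mathcal{J}(\ell_1(B_Y),Z)\},
\]
where $Q_Y\colon\ell_1(B_Y)\to Y$ is the quotient map $(a_y)_{y\in B_Y}\mapsto\sum_y a_y y$. Throughout, $\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}$ is the surjective hull of $\overline{\mathcal{G}}_{c_0}$. It is known that $\mathcal{B}(X)$ has the closed ideals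
\[
\{0\}\subsetneq\mathcal{K}(X)\subsetneq\overline{\mathcal{G}}_{c_0}(X)\subseteq\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}(X)\subsetneq\mathcal{B}(X),
\]
that every other closed ideal lies between $\overline{\mathcal{G}}_{c_0}(X)$ and $\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}(X)$, and that $\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}(X)$ is the unique maximal ideal. The problem, posed in \cite{LOSZ}, is to decide whether the inclusion $\overline{\mathcal{G}}_{c_0}(X)\subseteq\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}(X)$ is proper. If it were an equality, then $\mathcal{B}(X)$ would have exactly four closed ideals. We show that it is proper, and that the number of closed ideals is as large as cardinality permits. Put $\mathfrak{c}=2^{\aleph_0}$.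

\begin{theorem}\label{thm:A}
There is $T\in\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}(X)$ with $\operatorname{dist}(T,\mathcal{G}_{c_0}(X))\ge e^{-1/2}$. Hence $\overline{\mathcal{G}}_{c_0}(X)\subsetneq\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}(X)$.
\end{theorem}

\begin{theorem}\label{thm:B}
There is an injection $\mathcal{A}\mapsto\mathcal{I}_{\mathcal{A}}$ from the power set of a set of cardinality $\mathfrak{c}$ into the set of closed ideals of $\mathcal{B}(X)$ such that $\mathcal{A}\subseteq\mathcal{A}'\iff\mathcal{I}_{\mathcal{A}}\subseteq\mathcal{I}_{\mathcal{A}'}$ and $\overline{\mathcal{G}}_{c_0}(X)\subseteq\mathcal{I}_{\mathcal{A}}\subseteq\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}(X)$ for all $\mathcal{A}$. Consequently $\mathcal{B}(X)$ has exactly $2^{\mathfrak{c}}$ closed ideals.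
\end{theorem}

In particular, exactly $2^{\mathfrak{c}}$ closed ideals lie between $\overline{\mathcal{G}}_{c_0}(X)$ and $\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}(X)$. The proofs are self-contained and do not use the known facts quoted above.

Section~\ref{sec:hull} restates the problem as a question of linear against nonlinear factorization and locates where a counterexample can be. Section~\ref{sec:model} treats a model operator that shows two of the three ingredients and fails for lack of the third. Sections~\ref{sec:bases} and~\ref{sec:trace} construct the finite-dimensional operators and the functional that detects them. Sections~\ref{sec:A} and~\ref{sec:B} prove the two theorems.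

\section{Linear and nonlinear factorization through $c_0$}\label{sec:hull}

We use two elementary facts. First, for a set $\Gamma$ with unit vectors $e_j\in\ell_1(\Gamma)$, the map $R\mapsto(Re_j)_{j\in\Gamma}$ is a bijection from $\mathcal{B}(\ell_1(\Gamma),Z)$ onto the bounded families in $Z$, and
\begin{equation}\label{eq:ell1}
\|R\|=\sup_{j\in\Gamma}\|Re_j\|.
\end{equation}
Second, call a space \emph{$c_0$-like} if it is isometric to $c_0(\Gamma)$ for a countable set $\Gamma$, that is, to $c_0$, to some $\ell_\infty^k$, or to $\{0\}$. A $c_0$-sum of countably many $c_0$-like spaces is $c_0$-like, and every $c_0$-like space is the range of a contractive coordinate projection on $c_0$. So in the definition of $\mathcal{G}_{c_0}$, and of the \emph{factorization constant}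
\[
\gamma(R)=\inf\{\|H\|\,\|G\|:\ R=HG,\ G\in\mathcal{B}(Y,c_0),\ H\in\mathcal{B}(c_0,Z)\},\qquad R\in\mathcal{G}_{c_0}(Y,Z),
\]
we may let $c_0$ be replaced by any $c_0$-like space. Note that $\gamma(PRS)\le\|P\|\gamma(R)\|S\|$. The set $\mathcal{G}_{c_0}(Y,Z)$ is a linear space, because $H_1G_1+H_2G_2$ factors through the $c_0$-like space $c_0\oplus_\infty c_0$ as $y\mapsto(G_1y,G_2y)$ followed by $(z_1,z_2)\mapsto H_1z_1+H_2z_2$. Thus $\mathcal{G}_{c_0}(X)$ is an ideal of $\mathcal{B}(X)$.

The next lemma says what the surjective hull measures.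

\begin{lemma}\label{lem:hull}
An operator $T\in\mathcal{B}(Y,Z)$ belongs to $\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}(Y,Z)$ if and only if for every $\epsilon>0$ there are a $c_0$-like space $W$, an operator $H\in\mathcal{B}(W,Z)$ and a bounded map $\psi\colon B_Y\to W$, not necessarily linear, such that
\begin{equation}\label{eq:nonlinear}
\|Ty-H\psi(y)\|\le\epsilon\qquad(y\in B_Y).
\end{equation}
Moreover, $\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}(X)$ is a closed ideal of $\mathcal{B}(X)$ containing $\overline{\mathcal{G}}_{c_0}(X)$.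
\end{lemma}

\begin{proof}
Operators $G\colon\ell_1(B_Y)\to W$ correspond to bounded maps $\psi(y)=Ge_y$, and \eqref{eq:ell1} gives $\|TQ_Y-HG\|=\sup_{y\in B_Y}\|Ty-H\psi(y)\|$. This is the first statement. The set $\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}(X)$ is the preimage of the closed subspace $\overline{\mathcal{G}}_{c_0}(\ell_1(B_X),X)$ under the bounded linear map $T\mapsto TQ_X$, so it is a closed subspace, and it contains $\mathcal{G}_{c_0}(X)$. If \eqref{eq:nonlinear} holds for $T$ and $\|P\|,\|R\|\le1$, then it holds for $PTR$ with $PH$ and $\psi\circ R$ in place of $H$ and $\psi$.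
\end{proof}

By definition, $T\in\overline{\mathcal{G}}_{c_0}(Y,Z)$ if and only if \eqref{eq:nonlinear} can be met with $\psi$ the restriction of a bounded linear operator. So the problem asks whether, on $X$, the map $\psi$ can always be linearized. The simplest cases suggest that it can.

\begin{example}\label{ex:equal}
(a) If $Y=c_0$, then every operator on $Y$ factors through $c_0$, and both ideals equal $\mathcal{B}(c_0,Z)$.

(b) Let $Y=\ell_1(\Gamma)$, and let \eqref{eq:nonlinear} hold. Define a linear $G$ by $Ge_j=\psi(e_j)$. By \eqref{eq:ell1}, $\|G\|\le\sup_y\|\psi(y)\|$ and $\|T-HG\|\le\epsilon$. Linearization costs nothing.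

(c) Let $T\in\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}(X)$ be diagonal, $T(x_i)=(D_ix_i)$ with $D_i\in\mathcal{B}(\ell_1^i)$. Take $H,\psi$ as in \eqref{eq:nonlinear}, and let $P_i\colon X\to\ell_1^i$ be the $i$-th coordinate map. Restricting \eqref{eq:nonlinear} to the $i$-th summand, applying $P_i$ and using (b), we get $G_i\colon\ell_1^i\to W$ with $\|G_i\|\le\sup_y\|\psi(y)\|$ and $\|D_i-P_iHG_i\|\le\epsilon$. The operator $(x_i)\mapsto(P_iHG_ix_i)$ factors through the $c_0$-sum of countably many copies of $W$, and it is within $\epsilon$ of $T$. So $T\in\overline{\mathcal{G}}_{c_0}(X)$.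
\end{example}

The space $X$ is made of $\ell_1$-spaces joined by a $c_0$-norm, so (a)--(c) make equality a reasonable guess. The argument in (c) uses that each summand of the range receives input from one summand of the domain. When $n$ summands feed into one, we have an operator $\ell_\infty^n(\ell_1^N)\to\ell_1^m$. Linearizing on each of the $n$ blocks and adding gives the error bound $n\epsilon$ in place of $\epsilon$. A counterexample should therefore be built from such operators with $n\to\infty$.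

\section{A model: normalized sums of signs}\label{sec:model}

For a finite set $\Omega$ with uniform probability measure $\mu$ we write $L_p(\Omega)$ for the scalar functions on $\Omega$ with the $L_p(\mu)$-norm, so $\|f\|_1\le\|f\|_2\le\|f\|_\infty\le|\Omega|\,\|f\|_1$. The space $L_\infty(\Omega)=\ell_\infty^{|\Omega|}$ is $c_0$-like, the map $f\mapsto(f(\omega)/|\Omega|)_\omega$ is an isometry of $L_1(\Omega)$ onto $\ell_1^{|\Omega|}$, and $J\colon L_\infty(\Omega)\to L_1(\Omega)$ denotes the formal identity, a contraction. \emph{Random signs} are independent random variables uniform on $\{\pm1\}$.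

We first take blocks of dimension $N=1$. Let $r_1,\dots,r_n$ be the coordinate functions on $\Omega=\{\pm1\}^n$, put $f_a=n^{-1/2}r_a$, and define $T_0\colon\ell_\infty^n\to L_1(\Omega)$ by $T_0e_a=f_a$. The $r_a$ are orthonormal, so $\|T_0x\|_2^2=\frac1n\sum_a|x_a|^2\le\|x\|_\infty^2$.

\subsection*{Truncation} For any function $F$ on $\Omega$ and $\eta>0$,
\begin{equation}\label{eq:trunc}
\bigl\|F-F\mathbf{1}_{\{|F|\le\eta\}}\bigr\|_1=\int_{\{|F|>\eta\}}|F|\,d\mu\le\frac{\|F\|_2^2}{\eta}.
\end{equation}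
So $\psi(x)=T_0x\cdot\mathbf{1}_{\{|T_0x|\le\lambda\}}$ satisfies $\|\psi(x)\|_\infty\le\lambda$ and $\|T_0x-J\psi(x)\|_1\le1/\lambda$ on the unit ball. This is \eqref{eq:nonlinear} with $H=J$ and with constants that do not depend on $n$.

\subsection*{A linear substitute for truncation is impossible} Let $G\colon\ell_\infty^n\to L_\infty(\Omega)$ be linear. We claim that
\begin{equation}\label{eq:model}
\|T_0-JG\|\ge e^{-1/2}\bigl(1-\|G\|/\sqrt n\bigr).
\end{equation}
To compare operators we test them against $T_0$ itself: for $R\colon\ell_\infty^n\to L_1(\Omega)$ let $\tau_0(R)=\sum_a\int f_a\,Re_a\,d\mu$. Then $\tau_0(T_0)=\sum_a\int f_a^2\,d\mu=1$. For each $\omega$ the functional $x\mapsto(Gx)(\omega)$ on $\ell_\infty^n$ has norm $\sum_a|(Ge_a)(\omega)|\le\|G\|$, and so $|\tau_0(JG)|\le\|G\|/\sqrt n$. It remains to see that $|\tau_0(R)|\le e^{1/2}\|R\|$.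

With random signs $\varepsilon_a$ we have $\tau_0(R)=\mathbb{E}\int\bigl(\sum_a\varepsilon_af_a\bigr)R\bigl(\sum_a\varepsilon_ae_a\bigr)d\mu$. The difficulty is that $R$ is bounded only into $L_1$, and the test function $\sum_a\varepsilon_af_a$ has supremum $\sqrt n$. But the identity uses only that the test function $h_\varepsilon$ satisfies $\mathbb{E}[\varepsilon_ah_\varepsilon]=f_a$, and we are free to add terms of higher degree in $\varepsilon$. For $n=3$, write $g_a=\varepsilon_af_a=\pm1/\sqrt3$ and take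
\[
h_\varepsilon=g_1+g_2+g_3-g_1g_2g_3=\operatorname{Im}\,(1+ig_1)(1+ig_2)(1+ig_3).
\]
The cubic term is invisible to each $\varepsilon_a$, since for instance $\mathbb{E}[\varepsilon_1\cdot\varepsilon_1\varepsilon_2\varepsilon_3]=0$. Where the three signs agree, it lowers the modulus from $\sqrt3$ to $\sqrt3-\frac1{3\sqrt3}=\frac8{3\sqrt3}$; where they do not, it raises the modulus from $\frac1{\sqrt3}$ to $\frac4{3\sqrt3}$. The product formula keeps the supremum bounded for all $n$.

\begin{lemma}\label{lem:product}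
Let $f_1,\dots,f_n\colon\Omega\to\{\pm n^{-1/2}\}$ be arbitrary, let $\varepsilon_1,\dots,\varepsilon_n$ be random signs, and put $h_\varepsilon=\operatorname{Im}\prod_{a=1}^n(1+i\varepsilon_af_a)$. Then $h_\varepsilon$ is real-valued, $\|h_\varepsilon\|_\infty\le e^{1/2}$, and $\mathbb{E}[\varepsilon_ah_\varepsilon]=f_a$ pointwise on $\Omega$ for each $a$.
\end{lemma}

\begin{proof}
Each factor has modulus $(1+\frac1n)^{1/2}\le e^{1/(2n)}$. By independence,
\[
\mathbb{E}\Bigl[\varepsilon_a\prod_{a'}(1+i\varepsilon_{a'}f_{a'})\Bigr]=\mathbb{E}\bigl[\varepsilon_a+if_a\bigr]\prod_{a'\ne a}\mathbb{E}\bigl[1+i\varepsilon_{a'}f_{a'}\bigr]=if_a .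
\]
Since $\varepsilon_a$ and $f_a$ are real, we may take imaginary parts.
\end{proof}

Taking the imaginary part makes $h_\varepsilon$ available for real scalars as well. The lemma gives $\tau_0(R)=\mathbb{E}\int h_\varepsilon\,R\bigl(\sum_a\varepsilon_ae_a\bigr)d\mu$, so $|\tau_0(R)|\le e^{1/2}\|R\|$. With $R=T_0-JG$ this is \eqref{eq:model}.

\subsection*{The defect of the model} Inequality \eqref{eq:model} excludes only factorizations whose second factor is $J$. The operator $T_0$ has domain $\ell_\infty^n$, so $T_0=T_0\circ\mathrm{id}$ is a factorization with $\gamma(T_0)\le1$. To see what to repair, consider $HG$ with $G\colon\ell_\infty^n\to\ell_\infty^k$, and let $\Phi_l$ be the $l$-th coordinate functional of $G$. Then $\tau_0(HG)=\sum_l\Phi_l(V_0He_l)$, where $V_0g=(\int f_ag\,d\mu)_a$, and so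
\[
|\tau_0(HG)|\le\|G\|\,n^{-1/2}\sum_l\max_a\Bigl|\int r_a\,He_l\,d\mu\Bigr|.
\]
For a fixed $a$ the sum over $l$ is at most $\|H\|$, but the maximum may be attained at a different $a$ for each $l$. For $H=T_0$ this happens, and the sum equals $\sqrt n$. We remove the maximum by replacing each $r_a$ with a whole orthonormal basis $(w_{a\beta})_\beta$ of $L_2(\Omega)$ consisting of signs, and each $e_a$ with a block $\ell_1^N$. The term $|\int r_ag\,d\mu|$ becomes an average over $\beta$, which Parseval's identity bounds by a quantity independent of $a$. To keep the $L_2$ bound that truncation needs, functions from different bases must be almost orthogonal.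

\section{Unbiased bases of signs}\label{sec:bases}

Let $q\ge2$ be a power of $2$, let $\mathbb{F}_q$ be the field with $q$ elements, and put $N=q^2$ and $\Omega=\mathbb{F}_q^2$. The field $\mathbb{F}_q$ is a vector space over $\mathbb{F}_2$. Fix a nonzero $\mathbb{F}_2$-linear map $\phi\colon\mathbb{F}_q\to\mathbb{F}_2$, for example the trace, and put $\chi(z)=(-1)^{\phi(z)}$. Then $\chi(z+z')=\chi(z)\chi(z')$, and $-z=z$ in $\mathbb{F}_q$. The map $\phi$ takes each of its two values $q/2$ times, and $v\mapsto zv$ permutes $\mathbb{F}_q$ when $z\ne0$. Hence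
\begin{equation}\label{eq:char}
\sum_{v\in\mathbb{F}_q}\chi(zv)=q\,\mathbf{1}_{\{z=0\}}.
\end{equation}
For $a\in\mathbb{F}_q$ and $\beta=(b,c)\in\mathbb{F}_q^2$ define $w_{a\beta}\colon\Omega\to\{\pm1\}$ by
\[
w_{a\beta}(u,v)=\chi(auv+bu+cv).
\]

\begin{lemma}\label{lem:bases}
\textup{(i)} For each $a$, the family $(w_{a\beta})_{\beta\in\mathbb{F}_q^2}$ is an orthonormal basis of $L_2(\Omega)$.
\textup{(ii)} If $a\ne a'$, then $\bigl|\int w_{a\beta}w_{a'\beta'}\,d\mu\bigr|=q^{-1}$ for all $\beta,\beta'$.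
\end{lemma}

\begin{proof}
Let $\beta=(b,c)$, $\beta'=(b',c')$. Summing over $v$ by \eqref{eq:char}, we get
\[
\int w_{a\beta}w_{a'\beta'}\,d\mu=\frac1q\sum_{u}\chi\bigl((b-b')u\bigr)\mathbf{1}_{\{(a-a')u+(c-c')=0\}}.
\]
If $a=a'$, this vanishes unless $c=c'$, and then it equals $\mathbf{1}_{\{b=b'\}}$ by \eqref{eq:char}. So the $N=\dim L_2(\Omega)$ functions in (i) are orthonormal. If $a\ne a'$, exactly one $u$ solves the linear equation, and the integral is $\pm1/q$.
\end{proof}

By Parseval's identity, a unit vector has an inner product of modulus at least $N^{-1/2}=q^{-1}$ with some member of any orthonormal basis. So (ii) is the best possible near-orthogonality; bases with this property are called mutually unbiased.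

Let $1\le n\le q$ and fix $A\subseteq\mathbb{F}_q$ with $|A|=n$. Let $E=\ell_\infty^A(\ell_1^N)$ be the space of arrays $x=(x_{a\beta})_{a\in A,\,\beta\in\mathbb{F}_q^2}$ with blocks $x_a=(x_{a\beta})_\beta$ and norm $\|x\|_E=\max_a\|x_a\|_{\ell_1}$, and let $\delta_{a\beta}$ be its unit vectors. Define
\[
f_{a\beta}=n^{-1/2}w_{a\beta},\qquad T_{n,q}\colon E\to L_1(\Omega),\qquad T_{n,q}\delta_{a\beta}=f_{a\beta}.
\]

\begin{lemma}\label{lem:L2}
For $x\in E$,
\[
\|T_{n,q}x\|_2^2\le\frac1n\sum_{a\in A}\|x_a\|_{\ell_2}^2+\frac nq\|x\|_E^2\le2\|x\|_E^2 .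
\]
In particular $\|T_{n,q}\|\le\sqrt2$.
\end{lemma}

\begin{proof}
Write $T_{n,q}x=n^{-1/2}\sum_ay_a$ with $y_a=\sum_\beta x_{a\beta}w_{a\beta}$. By Lemma~\ref{lem:bases}, $\|y_a\|_2=\|x_a\|_{\ell_2}$, and for $a\ne a'$ we have $|\int y_a\overline{y_{a'}}\,d\mu|\le q^{-1}\|x_a\|_{\ell_1}\|x_{a'}\|_{\ell_1}\le q^{-1}\|x\|_E^2$. There are fewer than $n^2$ such cross terms in $\|\sum_ay_a\|_2^2$, which gives the first inequality. The second follows from $\|x_a\|_{\ell_2}\le\|x_a\|_{\ell_1}\le\|x\|_E$ and $n\le q$.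
\end{proof}

\begin{example}
Let $q=n=2$, so $\chi(z)=(-1)^z$. List $\Omega$ as $(0,0),(0,1),(1,0),(1,1)$. The basis for $a=1$ is the basis for $a=0$ multiplied by $(-1)^{uv}$, which changes the last sign:
\[
\begin{array}{c|cccc}
\beta&(0,0)&(1,0)&(0,1)&(1,1)\\ \hline
w_{0\beta}&{+}{+}{+}{+}&{+}{+}{-}{-}&{+}{-}{+}{-}&{+}{-}{-}{+}\\
w_{1\beta}&{+}{+}{+}{-}&{+}{+}{-}{+}&{+}{-}{+}{+}&{+}{-}{-}{-}
\end{array}
\]
A function in the first row has an even number of minus signs and one in the second row an odd number, so their product has one or three minus signs and mean $\pm\frac12$. For $x=\delta_{0,(0,0)}+\delta_{1,(0,0)}$, of norm one, $T_{2,2}x=2^{-1/2}(2,2,2,0)$ and $\|T_{2,2}x\|_2^2=\frac32$.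
\end{example}

Part (ii) of Lemma~\ref{lem:bases} is used only in Lemma~\ref{lem:L2}, and some condition of this kind is needed. If one basis $(w_\beta)$ were used in all $n$ blocks, the norm-one vector $\sum_a\delta_{a\beta}$ would be sent to $\sqrt n\,w_\beta$, which has $L_1$-norm $\sqrt n$.

\section{The trace functional}\label{sec:trace}

For $R\in\mathcal{B}(E,L_1(\Omega))$ put
\[
\tau(R)=\frac1N\sum_{a\in A}\sum_{\beta\in\mathbb{F}_q^2}\int f_{a\beta}\,R\delta_{a\beta}\,d\mu .
\]
This is $\tau_0$ of the model, averaged over the choice of one unit vector in each block. If $V\colon L_1(\Omega)\to E$ is defined by $Vg=\bigl(N^{-1}\int f_{a\beta}\,g\,d\mu\bigr)_{a\beta}$, then $\tau(R)$ is the trace of $VR$ on $E$. Every $R\in\mathcal{B}(E,L_1(\Omega))$ factors as $J(J^{-1}R)$, so $\gamma(R)$ is defined.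

\begin{proposition}\label{prop:tau}
For all $R\in\mathcal{B}(E,L_1(\Omega))$:
\begin{enumerate}
\item[\textup{(a)}] $\tau(T_{n,q})=1$;
\item[\textup{(b)}] $|\tau(R)|\le e^{1/2}\|R\|$;
\item[\textup{(c)}] $|\tau(R)|\le\sqrt{3/n}\;\gamma(R)$.
\end{enumerate}
\end{proposition}

Part (c) needs a form of Khintchine's inequality.

\begin{lemma}\label{lem:khin}
If $(c_\omega)$ is a finite family of scalars and $(\theta_\omega)$ are random signs, then $\bigl(\sum_\omega|c_\omega|^2\bigr)^{1/2}\le\sqrt3\;\mathbb{E}\bigl|\sum_\omega\theta_\omega c_\omega\bigr|$.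
\end{lemma}

\begin{proof}
Put $\xi=\sum_\omega\theta_\omega c_\omega$ and $\sigma^2=\sum_\omega|c_\omega|^2=\mathbb{E}|\xi|^2$. Expand $|\xi|^4=\xi\xi\bar\xi\bar\xi$. The expectation of a product of four signs is $1$ if the indices are equal in pairs and $0$ otherwise. The three pairings contribute $|\sum c_\omega^2|^2$, $\sigma^4$ and $\sigma^4$, and they count the terms with four equal indices three times. So
\[
\mathbb{E}|\xi|^4=2\sigma^4+\Bigl|\sum c_\omega^2\Bigr|^2-2\sum|c_\omega|^4\le3\sigma^4 .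
\]
H\"older's inequality with exponents $\frac32$ and $3$, applied to $|\xi|^2=|\xi|^{2/3}|\xi|^{4/3}$, gives $\sigma^2\le(\mathbb{E}|\xi|)^{2/3}(3\sigma^4)^{1/3}$, that is, $\sigma\le\sqrt3\,\mathbb{E}|\xi|$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tau}]
(a) Each of the $nN$ integrals is $\int f_{a\beta}^2\,d\mu=1/n$.

(b) Fix a choice $\beta(a)\in\mathbb{F}_q^2$ for each $a\in A$, and let $(\varepsilon_a)_{a\in A}$ be random signs. Put $x_\varepsilon=\sum_a\varepsilon_a\delta_{a,\beta(a)}$, which has norm one, and let $h_\varepsilon$ be the function of Lemma~\ref{lem:product} for the family $(f_{a,\beta(a)})_{a\in A}$. Then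
\[
\sum_a\int f_{a,\beta(a)}\,R\delta_{a,\beta(a)}\,d\mu=\sum_a\int\mathbb{E}[\varepsilon_ah_\varepsilon]\,R\delta_{a,\beta(a)}\,d\mu=\mathbb{E}\int h_\varepsilon\,Rx_\varepsilon\,d\mu,
\]
and the right side has modulus at most $e^{1/2}\|R\|$. Average over all $N^n$ choices of $(\beta(a))_{a\in A}$. Each $\beta(a)$ is then uniform on $\mathbb{F}_q^2$, so the left side averages to $\tau(R)$.

(c) We first estimate $V$. Let $g\in L_1(\Omega)$. For each $a$, the Cauchy--Schwarz inequality and Lemma~\ref{lem:bases}(i) give $\sum_\beta|\int w_{a\beta}\,g\,d\mu|\le\sqrt N\,\|g\|_2$, a bound independent of $a$. Therefore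
\[
\|Vg\|_E\le\frac{1}{N\sqrt n}\,\sqrt N\,\|g\|_2=\frac1{\sqrt n}\Bigl(\sum_{\omega\in\Omega}\Bigl|\frac{g(\omega)}N\Bigr|^2\Bigr)^{1/2}.
\]
Let $\theta=(\theta_\omega)_{\omega\in\Omega}$ be random signs, viewed as a random function on $\Omega$. Since $\int\theta g\,d\mu=\sum_\omega\theta_\omega g(\omega)/N$, Lemma~\ref{lem:khin} yields
\begin{equation}\label{eq:V}
\|Vg\|_E\le\sqrt{3/n}\;\mathbb{E}\Bigl|\int\theta g\,d\mu\Bigr|.
\end{equation}
The gain is that the right side is one average of moduli of contractive functionals on $L_1(\Omega)$, the same average for every $g$, so it can be summed along the basis of $c_0$.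

Let $R=HG$ with $G\in\mathcal{B}(E,c_0)$ and $H\in\mathcal{B}(c_0,L_1(\Omega))$. Let $(e_l)$ be the unit vector basis of $c_0$, put $g_l=He_l$, and let $\Phi_l(x)$ be the $l$-th coordinate of $Gx$, so $\Phi_l\in E^*$ and $\|\Phi_l\|\le\|G\|$. Then $Rx=\sum_l\Phi_l(x)g_l$ in norm for $x\in E$, and so
\[
\tau(R)=\sum_l\sum_{a,\beta}\Phi_l(\delta_{a\beta})\,\frac1N\int f_{a\beta}\,g_l\,d\mu=\sum_l\Phi_l(Vg_l).
\]
By \eqref{eq:V}, $|\tau(R)|\le\sqrt{3/n}\,\|G\|\;\mathbb{E}\sum_l|\int\theta\,He_l\,d\mu|$. For fixed $\theta$, the functional $z\mapsto\int\theta\,Hz\,d\mu$ on $c_0$ has norm at most $\|H\|$. Since $c_0^*=\ell_1$, its norm is $\sum_l|\int\theta\,He_l\,d\mu|$. Thus $|\tau(R)|\le\sqrt{3/n}\,\|G\|\,\|H\|$, and we take the infimum.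
\end{proof}

\begin{remark}\label{rem:sharp}
Parts (a) and (c) give $\gamma(T_{n,q})\ge\sqrt{n/3}$. On the other hand $|T_{n,q}x|\le n^{-1/2}\sum_{a,\beta}|x_{a\beta}|\le\sqrt n\,\|x\|_E$ pointwise, so factoring through $J$ gives $\gamma(T_{n,q})\le\sqrt n$. Hence (c) has the right order in $n$, and the number of blocks, not their dimension, must tend to infinity.
\end{remark}

\section{The inclusion is proper}\label{sec:A}

Let $(n_s)$ and $(q_s)$ be sequences of integers with $q_s\ge2$ a power of $2$, $1\le n_s\le q_s$ and $n_s\to\infty$; in this section $n_s=q_s=2^s$ will do. Write $N_s=q_s^2$, and let $A_s$, $\Omega_s$, $E_s$, $T_s=T_{n_s,q_s}$, $\tau_s$ be the corresponding objects. We place the spaces $E_s$ and $L_1(\Omega_s)$ inside $X$. Identify $\mathbb{F}_{q_s}^2$ with $\{1,\dots,N_s\}$. Choose pairwise distinct integers $i(s,a)\ge N_s$ for $s\in\mathbb{N}$, $a\in A_s$, and pairwise distinct integers $m_s\ge N_s$.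
\begin{itemize}
\item $W_s\colon E_s\to X$ puts the block $a$ into the first $N_s$ coordinates of the summand $i(s,a)$, and $U_s\colon X\to E_s$ reads off these coordinates. Then $W_s$ is an isometry, $U_sW_s=\mathrm{id}$, $U_tW_s=0$ for $t\ne s$, and
\begin{equation}\label{eq:U}
\|U_sx\|\le\max_{a\in A_s}\|x_{i(s,a)}\|\le\|x\|,\qquad\|U_sx\|\to0\ \text{ as }s\to\infty\qquad(x\in X).
\end{equation}
The limit holds because the indices are distinct, so $\min_ai(s,a)\to\infty$.
\item $\iota_s\colon L_1(\Omega_s)\to X$ is the isometry $f\mapsto(f(\omega)/N_s)_\omega$ onto the first $N_s$ coordinates of the summand $m_s$, and $\rho_s\colon X\to L_1(\Omega_s)$ reads off these coordinates and multiplies by $N_s$. Then $\|\rho_s\|=1$, $\rho_s\iota_s=\mathrm{id}$ and $\rho_s\iota_t=0$ for $t\ne s$. Since the $m_s$ are distinct, $\sum_s\iota_sf_s$ converges in $X$ when $\|f_s\|_1\to0$, and its norm is $\sup_s\|f_s\|_1$.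
\end{itemize}
For $M\subseteq\mathbb{N}$ put
\[
T_Mx=\sum_{s\in M}\iota_sT_sU_sx\qquad(x\in X).
\]
By Lemma~\ref{lem:L2} and \eqref{eq:U}, $\|T_sU_sx\|_1\le\sqrt2\,\|U_sx\|\to0$, so $T_M\in\mathcal{B}(X)$ and $\|T_M\|\le\sqrt2$. (The subscript $M$ is always a set and $s,t$ are always integers.)

\begin{lemma}\label{lem:sur}
$T_M\in\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}(X)$ for every $M\subseteq\mathbb{N}$.
\end{lemma}

\begin{proof}
We truncate each component as in the model. The truncated components must tend to zero in $L_\infty$, while \eqref{eq:U} and Lemma~\ref{lem:L2} give only decay in $L_2$. So we truncate the $s$-th component at a level proportional to $\|U_sx\|$.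

Let $\lambda>0$. For $x\in B_X$ and $s\in M$ put $F_s(x)=T_sU_sx$ and $\psi_s(x)=F_s(x)\mathbf{1}_{\{|F_s(x)|\le\lambda\|U_sx\|\}}$. Then $\|\psi_s(x)\|_\infty\le\lambda\|U_sx\|$, so by \eqref{eq:U} the map $\psi=(\psi_s)_{s\in M}$ takes $B_X$ into the ball of radius $\lambda$ of the $c_0$-like space $W=\bigl(\bigoplus_{s\in M}L_\infty(\Omega_s)\bigr)_{c_0}$. If $U_sx\ne0$, then \eqref{eq:trunc} and Lemma~\ref{lem:L2} give
\[
\|F_s(x)-\psi_s(x)\|_1\le\frac{2\|U_sx\|^2}{\lambda\|U_sx\|}\le\frac2\lambda,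
\]
and if $U_sx=0$ the left side is $0$. The map $H\colon W\to X$, $H(f_s)=\sum_{s\in M}\iota_sf_s$, is a contraction because $\|f_s\|_1\le\|f_s\|_\infty$, and
\[
\|T_Mx-H\psi(x)\|=\sup_{s\in M}\|F_s(x)-\psi_s(x)\|_1\le\frac2\lambda\qquad(x\in B_X).
\]
Since $\lambda$ is arbitrary, Lemma~\ref{lem:hull} applies.
\end{proof}

We transfer the functionals $\tau_s$ to $\mathcal{B}(X)$ by setting $\sigma_s(S)=\tau_s(\rho_sSW_s)$. If $s\in M$, then $\rho_sT_MW_s=\sum_{t\in M}\rho_s\iota_tT_tU_tW_s=T_s$, so $\sigma_s(T_M)=1$ by Proposition~\ref{prop:tau}(a). As $\rho_s$ and $W_s$ are contractions, part (b) gives $|\sigma_s(S)|\le e^{1/2}\|S\|$. Therefore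
\begin{equation}\label{eq:sep}
e^{1/2}\|T_M-S\|\ge1-|\sigma_s(S)|\qquad(s\in M,\ S\in\mathcal{B}(X)).
\end{equation}
Part (c) gives
\begin{equation}\label{eq:sigmaG}
|\sigma_s(S)|\le\sqrt{3/n_s}\;\gamma(S)\qquad(S\in\mathcal{G}_{c_0}(X)).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $T=T_{\mathbb{N}}$, which lies in $\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}(X)$ by Lemma~\ref{lem:sur}. For $S\in\mathcal{G}_{c_0}(X)$, \eqref{eq:sep} and \eqref{eq:sigmaG} give $e^{1/2}\|T-S\|\ge1-\sqrt{3/n_s}\,\gamma(S)$ for every $s$. Since $n_s\to\infty$, we get $\|T-S\|\ge e^{-1/2}$. Thus $T\notin\overline{\mathcal{G}}_{c_0}(X)$.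
\end{proof}

\section{The $2^{\mathfrak{c}}$ ideals}\label{sec:B}

By \eqref{eq:sep}, $T_{M'}$ is far from every $S$ for which $\sigma_s(S)\to0$ along an infinite subset of $M'$. To separate ideals generated by the operators $T_M$ we therefore need $\sigma_s(PT_MR)$ to be small whenever $s\notin M$, for arbitrary $P,R\in\mathcal{B}(X)$. The difficulty is that $P$ and $R$ mix the blocks: $R$ may carry $E_s$ into $E_t$, and $P$ may carry $L_1(\Omega_t)$ into $L_1(\Omega_s)$. If two blocks $s\ne t$ had the same parameters, $T_s$ would factor through $T_t$ in this way. So we let the parameters grow quickly. Choose inductively $n_s$ and then a power of two $q_s\ge\max(n_s,2)$ with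
\begin{equation}\label{eq:growth}
n_s\ge s^2\Bigl(1+\sum_{t<s}N_t\Bigr)^2,\qquad q_s\ge n_s(n_tN_t)^2\ \text{ for all }t<s.
\end{equation}
Then $n_s\to\infty$, so Section~\ref{sec:A} applies. The first condition makes $\tau_s$ small on operators that pass through an earlier block, which has small dimension. The second condition deals with later blocks: seen from the low-dimensional space $E_s$, the operator $T_t$ with $t>s$ factors through $\ell_\infty^k$ with an absolute constant.

\begin{lemma}\label{lem:late}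
Let $s<t$ and $C\in\mathcal{B}(E_s,E_t)$. There are a finite set $\Gamma$, an operator $G\colon E_s\to\ell_\infty(\Gamma)$ with $\|G\|\le\sqrt2\,\|C\|$ and a contraction $H\colon\ell_\infty(\Gamma)\to L_1(\Omega_t)$ such that $T_tC=HG$.
\end{lemma}

\begin{proof}
The case $C=0$ is trivial, and by scaling we may assume $\|C\|=1$. We dominate $\|T_tCx\|_2^2$ by an average of squares of contractive functionals on $E_s$, and then read off the factorization.

\emph{Domination.} Write $Cx=(C_ax)_{a\in A_t}$ with contractions $C_a\colon E_s\to\ell_1^{N_t}$. By the first inequality of Lemma~\ref{lem:L2} and $\|Cx\|_{E_t}\le\|x\|_{E_s}$,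
\begin{equation}\label{eq:dom}
\|T_tCx\|_2^2\le\frac1{n_t}\sum_{a\in A_t}\|C_ax\|_{\ell_2}^2+\frac{n_t}{q_t}\|x\|_{E_s}^2 .
\end{equation}
For $a\in A_t$ and $\theta\in\{\pm1\}^{N_t}$ let $\varphi_{a,\theta}(x)=\sum_\beta\theta_\beta(C_ax)_\beta$. Then $|\varphi_{a,\theta}(x)|\le\|C_ax\|_{\ell_1}\le\|x\|_{E_s}$, and the average of $|\varphi_{a,\theta}(x)|^2$ over $\theta$ is $\|C_ax\|_{\ell_2}^2$. So the first term of \eqref{eq:dom} is the average of $|\varphi(x)|^2$ over the family $\Gamma_1$ of all $\varphi_{a,\theta}$. For the second term let $\Gamma_2$ be the family of the $d=n_sN_s$ coordinate functionals on $E_s$, which have norm one. By the Cauchy--Schwarz inequality,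
\[
\|x\|_{E_s}^2\le\Bigl(\sum_{\varphi\in\Gamma_2}|\varphi(x)|\Bigr)^2\le d^2\cdot\frac1d\sum_{\varphi\in\Gamma_2}|\varphi(x)|^2,
\]
and $n_td^2/q_t\le1$ by the second condition in \eqref{eq:growth}. So the second term is at most the average of $|\varphi(x)|^2$ over $\Gamma_2$. Let $\Gamma$ be the disjoint union of the index sets of $\Gamma_1$ and $\Gamma_2$, let $\nu$ be the mean of the two uniform probability measures, and define the contraction $G_0\colon E_s\to\ell_\infty(\Gamma)$ by $G_0x=(\varphi(x))_{\varphi\in\Gamma}$. We have shown that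
\[
\|T_tCx\|_2\le\sqrt2\,\|G_0x\|_{L_2(\nu)}\qquad(x\in E_s).
\]

\emph{Factorization.} This inequality shows that $G_0x\mapsto T_tCx$ is a well-defined operator of norm at most $\sqrt2$ from the subspace $G_0(E_s)$ of $L_2(\nu)$ to $L_2(\Omega_t)$. Precomposing with the orthogonal projection onto that subspace, we obtain $H_0\colon L_2(\nu)\to L_2(\Omega_t)$ with $\|H_0\|\le\sqrt2$ and $H_0G_0=T_tC$. Put $G=\sqrt2\,G_0$, and let $H$ be the composition
\[
\ell_\infty(\Gamma)\longrightarrow L_2(\nu)\xrightarrow{\;H_0/\sqrt2\;}L_2(\Omega_t)\longrightarrow L_1(\Omega_t),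
\]
in which the outer maps are formal identities and all three maps are contractions.
\end{proof}

The condition $s<t$ cannot be dropped: for $s=t$ and $C=\mathrm{id}$ the conclusion would give $\gamma(T_s)\le\sqrt2$, which contradicts Remark~\ref{rem:sharp} when $n_s>6$. The cross terms in Lemma~\ref{lem:L2} are thus the whole obstruction to factoring $T_t$ well.

\begin{lemma}\label{lem:off}
Let $M\subseteq\mathbb{N}$, $s\in\mathbb{N}\setminus M$ and $P,R\in\mathcal{B}(X)$. Then $|\sigma_s(PT_MR)|\le\frac{\sqrt6}s\|P\|\,\|R\|$.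
\end{lemma}

\begin{proof}
Put $C_t=U_tRW_s\colon E_s\to E_t$. Then $\|C_t\|\le\|R\|$. Also $\|C_t\|\le\sum_{a,\beta}\|U_tRW_s\delta_{a\beta}\|\to0$ as $t\to\infty$, by \eqref{eq:U}, since the sum over the unit vectors of $E_s$ is finite. As $s\notin M$,
\[
\rho_sPT_MRW_s=\sum_{t\in M,\ t<s}\rho_sP\iota_tT_tC_t+\rho_sP\sum_{t\in M,\ t>s}\iota_tT_tC_t .
\]

\emph{Earlier blocks.} Let $t<s$, and let $J_t\colon L_\infty(\Omega_t)\to L_1(\Omega_t)$ be the formal identity, so $\|J_t\|\le1$ and $\|J_t^{-1}\|\le N_t$. The factorization $\rho_sP\iota_tT_tC_t=(\rho_sP\iota_tJ_t)(J_t^{-1}T_tC_t)$ has constant at most $\|P\|\cdot N_t\sqrt2\,\|R\|$. By Proposition~\ref{prop:tau}(c), $|\tau_s(\rho_sP\iota_tT_tC_t)|\le\sqrt{6/n_s}\,N_t\|P\|\,\|R\|$.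

\emph{Later blocks.} These may be infinitely many, so we factor their sum at once instead of adding estimates. For $t\in M$, $t>s$, Lemma~\ref{lem:late} gives $T_tC_t=H_tG_t$ with $G_t\colon E_s\to\ell_\infty(\Gamma_t)$, $\Gamma_t$ finite, $\|G_t\|\le\sqrt2\,\|C_t\|$ and $\|H_t\|\le1$. Since $\|C_t\|\to0$, the map $Gx=(G_tx)_t$ takes $E_s$ into the $c_0$-like space $W=\bigl(\bigoplus_t\ell_\infty(\Gamma_t)\bigr)_{c_0}$, and $\|G\|\le\sqrt2\,\|R\|$. The map $H\colon W\to X$, $H(z_t)=\sum_t\iota_tH_tz_t$, is a contraction, and $HG=\sum_t\iota_tT_tC_t$. By Proposition~\ref{prop:tau}(c), $|\tau_s(\rho_sPHG)|\le\sqrt{6/n_s}\,\|P\|\,\|R\|$.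

Adding these bounds and using the first condition in \eqref{eq:growth}, we obtain
\[
|\sigma_s(PT_MR)|\le\sqrt{6/n_s}\,\Bigl(1+\sum_{t<s}N_t\Bigr)\|P\|\,\|R\|\le\frac{\sqrt6}s\|P\|\,\|R\|.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mathcal{F}$ be a family of $\mathfrak{c}$ infinite subsets of $\mathbb{N}$ with pairwise finite intersections. (Identify $\mathbb{N}$ with $\mathbb{Q}$, and for each real number take the range of a sequence of distinct rationals converging to it.) For $\mathcal{A}\subseteq\mathcal{F}$ let $\mathcal{I}_{\mathcal{A}}$ be the closed ideal of $\mathcal{B}(X)$ generated by $\mathcal{G}_{c_0}(X)\cup\{T_M:M\in\mathcal{A}\}$. By Lemmas~\ref{lem:hull} and~\ref{lem:sur}, $\overline{\mathcal{G}}_{c_0}(X)\subseteq\mathcal{I}_{\mathcal{A}}\subseteq\overline{\mathcal{G}}_{c_0}^{\mathrm{sur}}(X)$. If $\mathcal{A}\subseteq\mathcal{A}'$, then $\mathcal{I}_{\mathcal{A}}\subseteq\mathcal{I}_{\mathcal{A}'}$ by definition.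

We claim that $\operatorname{dist}(T_{M'},\mathcal{I}_{\mathcal{A}'})\ge e^{-1/2}$ whenever $M'\in\mathcal{F}\setminus\mathcal{A}'$. Since $\mathcal{B}(X)$ is unital and $\mathcal{G}_{c_0}(X)$ is an ideal, the operators
\[
S=S_0+\sum_{j=1}^kP_jT_{M_j}R_j,\qquad S_0\in\mathcal{G}_{c_0}(X),\quad k\ge0,\quad M_j\in\mathcal{A}',\quad P_j,R_j\in\mathcal{B}(X),
\]
form the ideal generated by $\mathcal{G}_{c_0}(X)\cup\{T_M:M\in\mathcal{A}'\}$, which is dense in $\mathcal{I}_{\mathcal{A}'}$. Fix such an $S$. Each $M_j$ differs from $M'$, so $M'\cap M_j$ is finite, and $M'\setminus\bigcup_jM_j$ is infinite. For $s$ in this set, \eqref{eq:sep}, \eqref{eq:sigmaG} and Lemma~\ref{lem:off} give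
\[
e^{1/2}\|T_{M'}-S\|\ge1-\sqrt{3/n_s}\;\gamma(S_0)-\frac{\sqrt6}s\sum_{j=1}^k\|P_j\|\,\|R_j\|.
\]
Letting $s\to\infty$ within the set proves the claim.

If $\mathcal{A}\not\subseteq\mathcal{A}'$, pick $M'\in\mathcal{A}\setminus\mathcal{A}'$; then $T_{M'}\in\mathcal{I}_{\mathcal{A}}\setminus\mathcal{I}_{\mathcal{A}'}$. So $\mathcal{A}\subseteq\mathcal{A}'\iff\mathcal{I}_{\mathcal{A}}\subseteq\mathcal{I}_{\mathcal{A}'}$, the map $\mathcal{A}\mapsto\mathcal{I}_{\mathcal{A}}$ is injective, and there are at least $2^{\mathfrak{c}}$ closed ideals. Conversely, $X$ is separable, so $|X|\le\mathfrak{c}$ and an operator on $X$ is determined by its values on a countable dense set. Hence $|\mathcal{B}(X)|\le\mathfrak{c}^{\aleph_0}=\mathfrak{c}$, and $\mathcal{B}(X)$ has at most $2^{\mathfrak{c}}$ subsets.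
\end{proof}

\begin{remark}
Let $Y=\bigl(\bigoplus_n\ell_2^n\bigr)_{c_0}$. By Lemma~\ref{lem:L2} and \eqref{eq:U}, $T_M$ factors through $\bigl(\bigoplus_{s\in M}L_2(\Omega_s)\bigr)_{c_0}$ as $x\mapsto(T_sU_sx)_s$ followed by the contraction $(f_s)\mapsto\sum_s\iota_sf_s$. Any countable $c_0$-sum of finite-dimensional Hilbert spaces is complemented in $Y$: place the summands in distinct summands $\ell_2^n$ of large enough dimension. This applies to the space above, to $c_0$ and to $Y\oplus_\infty Y$. Hence the operators on $X$ that factor through $Y$ form an ideal containing $\mathcal{G}_{c_0}(X)$ and every $T_M$, and all $2^{\mathfrak{c}}$ ideals $\mathcal{I}_{\mathcal{A}}$ lie inside its closure.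
\end{remark}

\begin{thebibliography}{1}
\bibitem{LOSZ} Niels Jakob Laustsen, Edward Odell, Thomas Schlumprecht, Andr\'as Zs\'ak, \emph{Dichotomy theorems for random matrices and closed ideals of operators on $\big(\bigoplus_{n=1}^\infty\ell_1^n \big)_{\mathrm{c}_0}$}, arXiv:1009.2923 (2010).
\end{thebibliography}
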